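# An element of an acylindrically hyperbolic group whose stabilizer in $\mathrm{Aut}(G)$ is virtually cyclic

## 1. Groups with finite outer automorphism group

Let $G$ be a group and $g\in G$. Write $\mathrm{inn}(h)$ for the inner automorphism $x\mapsto hxh^{-1}$ and
$$\mathrm{Stab}(g)=\{\varphi\in\mathrm{Aut}(G):\varphi(g)=g\}.$$
This group always contains $\mathrm{inn}(g)$, and more generally $\mathrm{inn}(h)$ for every $h$ commuting with $g$. We ask whether one can choose $g$ so that, up to finite index, nothing else fixes it: is there $g$ with $\mathrm{Stab}(g)$ virtually cyclic? The question is posed for finitely generated acylindrically hyperbolic groups by Anthony Genevois in "Automorphisms of graph products of groups and acylindrical hyperbolicity" (arXiv:1807.00622, 2018). The answer will be yes.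

A group is *virtually cyclic* if it has a cyclic subgroup of finite index (finite groups are allowed). Hyperbolic spaces are geodesic and hyperbolic in the sense of Gromov; groups act by isometries.

**Definition 1.1.** An action of $G$ on a metric space $X$ is *acylindrical* if for every $\varepsilon$ there are $R,N$ such that, whenever $d(p,q)\ge R$, at most $N$ elements of $G$ move both $p$ and $q$ by at most $\varepsilon$. An action on a hyperbolic space is *non-elementary* if its limit set in $\partial X$ is infinite. The group $G$ is *acylindrically hyperbolic* if it has a non-elementary acylindrical action on some hyperbolic space.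

For an isometry $x$ of $X$ let $\tau(x)=\lim_i d(p,x^ip)/i$. This does not depend on $p$, is invariant under conjugation, and satisfies $\tau(x^i)=|i|\tau(x)$ and $\tau(x)\le d(p,xp)$. We use four facts from the literature about acylindrical actions on hyperbolic spaces.

* (F1) (Bowditch, *Tight geodesics in the curve complex*, Lemma 2.2.) Each element is elliptic (then $\tau=0$) or loxodromic, and there is $\tau_0>0$ with $\tau(x)\ge\tau_0$ for all loxodromic $x$.
* (F2) (Osin, *Acylindrically hyperbolic groups*, Theorem 1.1.) Either orbits are bounded, or the group is virtually cyclic and contains a loxodromic element, or the action is non-elementary. In the last case there are loxodromic elements and the group is not virtually cyclic.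
* (F3) (Dahmani–Guirardel–Osin, Lemma 6.5.) If $x$ is loxodromic with endpoints $x^{\pm\infty}\in\partial X$, then $E(x):=\mathrm{Stab}_G(\{x^{+\infty},x^{-\infty}\})$ is virtually cyclic.
* (F4) (Osin, *loc. cit.*, Theorem 1.2.) If $G$ is acylindrically hyperbolic, it has a generating set $A$ (possibly infinite) such that the Cayley graph $\Gamma(G,A)$ is hyperbolic and the action of $G$ on it is acylindrical and non-elementary.

**Example 1.2 (free groups).** Let $F$ be free of rank at least $2$, possibly infinite, acting on its Cayley tree for a basis. The action is acylindrical with $R=2\varepsilon+2$ and $N=2\varepsilon+1$. Indeed let $d(p,q)\ge R$. The points of $[p,q]$ at distance $>\varepsilon$ from both ends form an open interval of length at least $2$, so it contains a vertex $v$. Let $g$ move $p$ and $q$ by at most $\varepsilon$. Then $gv\in[gp,gq]\subset[gp,p]\cup[p,q]\cup[q,gq]$, and $gv$ is at distance $>\varepsilon$ from $gp$ and $gq$, so $gv\in[p,q]$. Moreover $|d(p,gv)-d(p,v)|=|d(p,gv)-d(gp,gv)|\le\varepsilon$. So $gv$ is one of at most $2\varepsilon+1$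 vertices, and $gv$ determines $g$ because the action on vertices is free. Basis elements translate along lines, so orbits are unbounded; $F$ is not virtually cyclic; by (F2) the action is non-elementary.

**Proposition 1.3.** Let $G$ be acylindrically hyperbolic with $\mathrm{Out}(G)$ finite. Then $\mathrm{Stab}(g)$ is virtually cyclic for every loxodromic $g$.

*Proof.* If $y$ commutes with $g$, then $yg^ip=g^iyp$ for all $i$, so $y$ fixes both endpoints of $g$, and $y\in E(g)$. So the centralizer $C_G(g)$ is a subgroup of $E(g)$, hence virtually cyclic. Now $\mathrm{Stab}(g)\cap\mathrm{Inn}(G)=\{\mathrm{inn}(h):h\in C_G(g)\}$ is a quotient of $C_G(g)$, hence virtually cyclic. The quotient of $\mathrm{Stab}(g)$ by this subgroup embeds in $\mathrm{Out}(G)$, which is finite. $\square$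

Loxodromic elements exist by (F2), so the case of finite $\mathrm{Out}(G)$ is settled, and any loxodromic element does the job. What changes when $\mathrm{Out}(G)$ is infinite?

## 2. The free group of rank two and equations with few solutions

Let $F_2=F(a,b)$. The natural attempt is to keep the previous proof and choose $g$ with the smallest possible centralizer, namely $C(g)=\langle g\rangle$. In $F_2$ this means that $g$ is not a proper power. Two such elements are tested by hand.

*The element $a$.* For $i,j\in\mathbb Z$ the automorphism $a\mapsto a$, $b\mapsto a^iba^j$ fixes $a$. These automorphisms form a group isomorphic to $\mathbb Z^2$, so $\mathrm{Stab}(a)$ is not virtually cyclic.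

*The element $[a,b]=aba^{-1}b^{-1}$.* It is cyclically reduced of length $4$ and not a proper power ($ab\ne a^{-1}b^{-1}$, and it is not a fourth power of a letter). Let $\lambda:a\mapsto ab,\ b\mapsto b$ and $\mu:a\mapsto a,\ b\mapsto ba$. Then
$$\lambda([a,b])=ab\,b\,b^{-1}a^{-1}\,b^{-1}=[a,b],\qquad \mu([a,b])=a\,ba\,a^{-1}\,a^{-1}b^{-1}=[a,b].$$
On the abelianization $\mathbb Z^2$, $\lambda$ and $\mu$ act by a lower and an upper unipotent matrix, each of infinite order, and no nontrivial power of one is a power of the other. In a virtually cyclic group any two elements of infinite order have a common nontrivial power. So the image of $\mathrm{Stab}([a,b])$ is not virtually cyclic, and neither is $\mathrm{Stab}([a,b])$.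

So a small centralizer controls only the inner part of $\mathrm{Stab}(g)$, and the argument stops exactly where $\mathrm{Inn}(G)$ has infinite index in $\mathrm{Aut}(G)$. We need $g$ to remember a whole generating set. Suppose $G=\langle a_0,\dots,a_k\rangle$ and $g=W(a_0,\dots,a_k)$ for a word $W$. If an endomorphism $\varphi$ fixes $g$, then
$$W(\varphi(a_0),\dots,\varphi(a_k))=\varphi(g)=g ,$$
so $(\varphi(a_0),\dots,\varphi(a_k))$ solves the equation $W(x_0,\dots,x_k)=g$. The tuples $(g^za_0g^{-z},\dots,g^za_kg^{-z})$, $z\in\mathbb Z$, always solve it. If there are no other solutions, then $\varphi$ agrees with $\mathrm{inn}(g^z)$ on generators and $\mathrm{Stab}(g)=\langle\mathrm{inn}(g)\rangle$. Automorphisms have disappeared; we look for an equation with the fewest possible solutions.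

For two generators, take large powers, to make $a$ and $b$ visible in $g$. The symmetric choice $x^ny^n=a^nb^n$ does not work: the pair $(a^nba^{-n},\,a)$ is also a solution, since
$$(a^nba^{-n})^na^n=a^nb^na^{-n}a^n=a^nb^n ,$$
and in $F_2$ it is not a conjugate of the pair $(a,b)$, since $a^nba^{-n}$ is not conjugate to $a$. The two factors have been exchanged. If we use $x^ny^{2n}=a^nb^{2n}$, the same exchange would give $x^n=a^nb^{2n}a^{-n}$, which is fine with $x=a^nb^2a^{-n}$, and $y^{2n}=a^n$, which asks for a square root of $a$. If $a$ has no roots, the exchange is blocked. We shall prove that for suitable $a,b$ and all large $n$ the equation $x^ny^{2n}=a^nb^{2n}$ has only the obvious solutions, and then nest such equations to handle more generators. (Equations of this kind in acylindrically hyperbolic groups were studied by Bogopolski; his results are not used.)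

## 3. The two theorems

For an acylindrically hyperbolic group $G$, let $K(G)$ be its largest finite normal subgroup; its existence is proved in Section 9.

**Theorem A.** Let $G$ be an acylindrically hyperbolic group generated by $d<\infty$ elements. There is $g\in G$ of infinite order such that
$$\{\varphi\in\mathrm{Aut}(G):\varphi(g)=g\}=N\rtimes\langle\mathrm{inn}(g)\rangle,\qquad\langle\mathrm{inn}(g)\rangle\cong\mathbb Z,\quad |N|\le|K(G)|^d .$$
In particular this stabilizer is virtually cyclic. If $K(G)=1$, every *endomorphism* of $G$ fixing $g$ is $\mathrm{inn}(g^z)$ for some $z\in\mathbb Z$.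

**Theorem B** ($G$ not necessarily finitely generated)**.** Let $G$ be acylindrically hyperbolic with $K(G)=1$, and let $S\subset G$ be finite. There are $k\ge1$, elements $a_0,\dots,a_k\in G$ with $S\subset\langle a_0,\dots,a_k\rangle$, and a word $W$ such that $g=W(a_0,\dots,a_k)$ has infinite order and the solutions in $G^{k+1}$ of $W(x_0,\dots,x_k)=g$ are exactly the tuples $(g^za_0g^{-z},\dots,g^za_kg^{-z})$, $z\in\mathbb Z$.

**Example 3.1 (why $K(G)$ appears).** Let $G=F_2\times\mathbb Z/2$, acting on the tree of $F_2$ through the first factor. The action is acylindrical (the count doubles). A finite normal subgroup projects trivially to the torsion-free group $F_2$, so $K(G)=\mathbb Z/2$. For each homomorphism $\chi:F_2\to\mathbb Z/2$ the map $(w,\varepsilon)\mapsto(w,\varepsilon+\chi(w))$ is an automorphism, and it fixes $(w,\varepsilon)$ whenever $\chi(w)=0$. There are four $\chi$, and at least two of them vanish at any given $w$. So here a nontrivial finite group always fixes $g$, besides conjugations by powers of $g$ (the factor $\mathbb Z/2$ is central).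

If $K(G)=1$ and $G$ is finitely generated, Theorem B applied to a finite generating set $S$ gives Theorem A by the argument of Section 2. The case $K(G)\ne1$ is in Section 9. Sections 4 to 8 prove Theorem B.

## 4. Loxodromic elements, special elements and quasi-axes

*Purpose of this section: to collect the algebra of the groups $E(x)$, and to attach to each loxodromic element a line along which it moves, with constants that do not depend on the element.*

Let $G$ be acylindrically hyperbolic; fix $A$ as in (F4) and $X=\Gamma(G,A)$. Put $(p|q)_r=\frac12(d(p,r)+d(q,r)-d(p,q))$, and fix $\delta$ such that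

* $d(p,q)+d(r,s)\le\max\big(d(p,r)+d(q,s),\,d(p,s)+d(q,r)\big)+2\delta$ for all $p,q,r,s$ (the four-point inequality);
* geodesic triangles are $\delta$-slim (hence quadrilaterals are $2\delta$-slim);
* points of $[r,p]$ and $[r,q]$ at the same distance $t\le(p|q)_r$ from $r$ are at distance at most $\delta$.

**Algebraic consequences.** Let $x$ be loxodromic.

(a) *$E(hxh^{-1})=hE(x)h^{-1}$, and this equals $E(x)$ if and only if $h\in E(x)$.*

(b) *If $y\in E(x)$ has infinite order, a nontrivial power of $y$ is a power of $x$; so $y$ is loxodromic with the same pair of endpoints and $E(y)=E(x)$.*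

(c) *If $y$ commutes with $x^i$, $i\ne0$, then $y\in E(x)$. If $x,x'$ are loxodromic and $x'^s$ ($s\ne0$) commutes with $x$, then $E(x)=E(x')$.*

For (b): $E(x)$ is virtually cyclic, so $\langle x\rangle$ has finite index in it and $y^r=x^s$ for some $r\ne0$; here $s\ne0$ as $y$ has infinite order. For (a): the first claim is clear because $h$ maps the endpoints of $x$ to those of $hxh^{-1}$. If $hE(x)h^{-1}=E(x)$, then $hxh^{-1}\in E(x)$ has infinite order, so by (b) it has the endpoints of $x$, i.e. $h$ preserves $\{x^{\pm\infty}\}$. The converse is trivial. For (c): $y$ fixes the endpoints of $x^i$, which are those of $x$. In the second statement, $x\in E(x')$ by the first, and (b) gives $E(x)=E(x')$.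

**Definition 4.1.** An element $x$ is *special* if it is loxodromic and $E(x)=\langle x\rangle$. Loxodromic elements $x,y$ are *commensurable* if $E(y)=hE(x)h^{-1}$ for some $h\in G$; this is an equivalence relation.

In $F_2$, $E(a)=E(a^2)=\langle a\rangle$: so $a$ is special and $a^2$ is not. The elements $a$ and $ba^3b^{-1}$ are commensurable; $a$ and $b$ are not. In $F_2\times\mathbb Z/2$ there is no special element, as every $E(x)$ contains $\mathbb Z/2$.

(d) *If $x$ is special and $y$ is loxodromic and commensurable to $x$, then a conjugate of $y$ lies in $\langle x\rangle$, so $\tau(y)\ge\tau(x)$.* Indeed $y\in E(y)=h\langle x\rangle h^{-1}$, so $y$ is conjugate to some $x^i$, $i\ne0$.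

**Displacement inequality.** *For every isometry $f$ and every point $p$,*
$$d(p,f^2p)\le d(p,fp)+\tau(f)+2\delta .\tag{E1}$$
Let $a_i=d(p,f^ip)$ and $\eta=a_2-a_1-2\delta$; we may assume $\eta>0$. The four-point inequality for $p,fp,f^2p,f^ip$ reads $a_2+a_{i-1}\le\max(a_1+a_{i-2},\,a_i+a_1)+2\delta$, that is, $\max(a_{i-2},a_i)\ge a_{i-1}+\eta$. We show $a_i\ge a_{i-1}+\eta$ for $i\ge2$ by induction. For $i=2$ it is the definition of $\eta$. If $a_{i-1}\ge a_{i-2}+\eta$, then $a_{i-2}<a_{i-1}+\eta$, so the maximum is $a_i$ and $a_i\ge a_{i-1}+\eta$. Hence $\tau(f)\ge\eta$, which is (E1).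

**Minimal displacement.** *Let $[f]=\inf_pd(p,fp)$. Then $[f]\le\tau(f)+3\delta$.* Take any $p$ and let $m$ be the midpoint of $[p,fp]$. Then $m$ and $fm\in f[p,fp]$ lie on geodesics from $fp$ to $p$ and to $f^2p$, at distance $a_1/2$ from $fp$. Let $t=(p|f^2p)_{fp}=a_1-a_2/2$. If $t\ge a_1/2$, then $d(m,fm)\le\delta$. Otherwise, going back from $m$ and $fm$ to the points at distance $t$ from $fp$, $d(m,fm)\le2(a_1/2-t)+\delta=a_2-a_1+\delta\le\tau(f)+3\delta$ by (E1).

**Quasi-axes.** For loxodromic $x$ choose $q$ with $d(q,xq)\le[x]+1$ and put $l_x=\bigcup_ix^i[q,xq]$, parametrized by arc length; when we order points of $l_x$ or speak of a subpath $l_x[u,v]$, a point comes with its parameter. Let $\mathcal R=d(q,xq)$, so $0<\mathcal R\le\tau(x)+3\delta+1$. Any subpath of $l_x$ from $s$ to $xs$ has length $\mathcal R$; call it a *fundamental arc*. Also $\mathcal R\le[x]+1\le d(s,xs)+1$. So if $s'$ lies between $s$ and $xs$ on $l_x$,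
$$d(s,s')\ge d(s,xs)-d(s',xs)\ge(\mathcal R-1)-\mathrm{length}(l_x[s',xs])=\mathrm{length}(l_x[s,s'])-1 .$$
Hence $l_x$ is an $\mathcal R$-local $(1,1)$-quasigeodesic. By the local-to-global principle there is $\mathcal R_0(\delta)$ such that, if $\mathcal R\ge\mathcal R_0(\delta)$, $l_x$ is a quasigeodesic with constants depending on $\delta$. If $\mathcal R<\mathcal R_0(\delta)$, it is a quasigeodesic with constants depending on $\delta,\tau_0$, since $d(x^iq,x^jq)\ge|i-j|\tau_0$. So all $l_x$, for all choices of $q$, are $x$-invariant uniform quasigeodesic lines from $x^{-\infty}$ to $x^{+\infty}$. By stability of quasigeodesics there is $D_0=D_0(\delta,\tau_0)$ such that for $u,v\in l_x$ the subpath $l_x[u,v]$ and any geodesic $[u,v]$ are at Hausdorff distance at most $D_0$. If $f\in G$, then $fl_x$ is a possible choice of $l_{fxf^{-1}}$.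

**Lemma 4.2.** There is $H=H(\delta,\tau_0)$ such that, for all choices of quasi-axes:

* (N1) if $E(x)=E(x')$, then $l_x$ and $l_{x'}$ are at Hausdorff distance at most $H$;
* (N2) $d(z,x^iz)\le|i|\tau(x)+H$ for $z\in l_x$ and $i\in\mathbb Z$;
* (N3) if $\tau(x)\ge H$, then $d(p,xp)\ge2d(p,l_x)+\tau(x)-H$ for all $p\in X$.

*Proof.* **(N1).** By (b), some $x^r=x'^s$ with $r,s\ne0$. It acts cocompactly on both lines, so they are at some finite Hausdorff distance $M$. We make the bound uniform. Given $w\in l_x$, choose $u,v\in l_x$ very far from $w$ on its two sides, and $u',v'\in l_{x'}$ with $d(u,u'),d(v,v')\le M$. Then $w$ is $D_0$-close to a point of $[u,v]$. Quadrilaterals are $2\delta$-slim and $[u,u'],[v,v']$ are far away, so this point is $2\delta$-close to $[u',v']$, which is $D_0$-close to $l_{x'}$. So $w$ is $(2D_0+2\delta)$-close to $l_{x'}$.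

**(N2).** Let $i\ne0$. Points of $l_{x^i}$ are moved by $x^i$ by at most the length of a fundamental arc of $l_{x^i}$, which is at most $|i|\tau(x)+3\delta+1$. As $E(x^i)=E(x)$, the proof of (N1) shows that $z$ is $(2D_0+2\delta)$-close to $l_{x^i}$. So $d(z,x^iz)\le|i|\tau(x)+3\delta+1+2(2D_0+2\delta)$.

**(N3).** Let $l=l_x$ and $C=1+\delta+D_0$; let $z\in l$ with $d(p,z)\le d(p,l)+1$, and let $w\in l$. With $t=(p|w)_z$, the point of $[z,p]$ at distance $t$ from $z$ is $\delta$-close to $[z,w]$, hence $(\delta+D_0)$-close to $l$. So $d(p,l)\le d(p,z)-t+\delta+D_0$, which gives $t\le C$, that is, $d(p,w)\ge d(p,z)+d(z,w)-2C$. Let $p'=xp$, $z'=xz$. Using this for $w=z'$, and its $x$-translate (for $p',z'$ in place of $p,z$) with the point $z\in l$,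
$$d(p,z')+d(z,p')\ge d(p,z)+d(p',z')+2d(z,z')-4C,\qquad d(z,z')\ge\tau(x).$$
If $\tau(x)>2C+\delta$, the left side exceeds $d(p,z)+d(p',z')+2\delta$. So the four-point inequality for $p,z',z,p'$ must give $d(p,p')+d(z,z')\ge d(p,z')+d(z,p')-2\delta$. Hence $d(p,p')\ge d(p,z)+d(p',z')+d(z,z')-4C-2\delta\ge2d(p,l)+\tau(x)-4C-2\delta$. $\square$

## 5. Limit trees and the overlap lemma

*Purpose of this section: if we divide distances by $n$ and let $n\to\infty$, the space $X$ becomes a real tree, where exact arguments with segments are possible. The overlap lemma brings information in the tree back to the group.*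

Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$: a finitely additive $\{0,1\}$-valued measure on subsets of $\mathbb N$, zero on finite sets and one on $\mathbb N$. "A.s." means for a set of $k$ of measure one. Of finitely many alternatives that cover all $k$, one holds a.s.; bounded real sequences have a limit along $\omega$; an integer sequence either has $|m_k|\to_\omega\infty$ or is a.s. constant. The symbols $O(\cdot)$, $o(\cdot)$ and $\lim$ are along $\omega$.

Given scales $\rho_k\to\infty$ and points $o_k\in X$, let $T=\lim_\omega(X,d/\rho_k,o_k)$: its points are sequences $(z_k)$ with $d(o_k,z_k)=O(\rho_k)$, modulo those with $d(z_k,z_k')=o(\rho_k)$. The hyperbolicity constant is divided by $\rho_k$, so $T$ is a complete real tree. Geodesics $[u_k,v_k]$ converge to the segment $[u,v]$ of $T$. A sequence $f=(f_k)$ in $G$ with $d(o_k,f_ko_k)=O(\rho_k)$ is called **admissible**; it induces an isometry of $T$, also denoted $f$. Products and inverses of admissible sequences are admissible.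

We recall some textbook facts about a real tree $T$.

* (T1) An isometry $f$ is *elliptic* (it fixes a point) or *hyperbolic*: it preserves a line $\mathrm{Ax}(f)$ and translates it by $\ell(f)>0$. Put $\ell(f)=0$ if $f$ is elliptic. Then $\ell(f)=\min_zd(z,fz)=\lim_id(o,f^io)/i$, and in the hyperbolic case $\mathrm{Ax}(f)=\{z:d(z,fz)=\ell(f)\}$ is the only $f$-invariant line translated by a positive amount. An isometry commuting with $f$ preserves $\mathrm{Ax}(f)$.
* (T2) A concatenation of nondegenerate segments, in which consecutive segments meet only in their common endpoint, is geodesic. If such a bi-infinite path, made of finitely many segments and their $f$-translates, is moved forward along itself by $f$ by a length $t>0$, it is $\mathrm{Ax}(f)$, and $\ell(f)=t$.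
* (T3) Intersections of closed subtrees are closed subtrees. Two disjoint nonempty closed subtrees are joined by a bridge: a segment $[p,q]$ meeting them exactly in $p$ and in $q$ respectively.

"Nondegenerate" means containing a segment of positive length. By (T3), two lines whose intersection is not nondegenerate meet in at most one point.

**Lemma 5.1.** If $f$ is admissible, then $\ell(f)=\lim_\omega\tau(f_k)/\rho_k$.

*Proof.* From $d(o_k,f_k^io_k)\ge i\tau(f_k)$ we get $d(o,f^io)\ge i\lim\tau(f_k)/\rho_k$; dividing by $i$ gives $\ge$. If $\ell(f)>0$, take $z\in\mathrm{Ax}(f)$, represented by $z_k$. Then $d(z,f^2z)-d(z,fz)=\ell(f)$, while (E1) gives $d(z_k,f_k^2z_k)-d(z_k,f_kz_k)\le\tau(f_k)+2\delta$. Dividing by $\rho_k$ gives $\le$. $\square$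

**Lemma 5.2.** Let $f_k=x_k^{m_k}$ be admissible with $f$ hyperbolic in $T$. Then a.s. $x_k$ is loxodromic, $d(o_k,l_{x_k})=O(\rho_k)$, and $\mathrm{Ax}(f)$ is the set of points represented by sequences $z_k\in l_{x_k}$. If $|m_k|\to\infty$, then $\tau(x_k)=o(\rho_k)$.

*Proof.* As $\tau(f_k)/\rho_k\to\ell(f)>0$, a.s. $f_k$ and $x_k$ are loxodromic, and $\tau(f_k)\to\infty$. By (N3) for $f_k$, $2d(o_k,l_{f_k})\le d(o_k,f_ko_k)+H=O(\rho_k)$; by (N1), $d(o_k,l_{x_k})=O(\rho_k)$. If $z_k\in l_{x_k}$ represents $z$, then (N2) gives $d(z_k,f_kz_k)\le|m_k|\tau(x_k)+H=\tau(f_k)+H$, so $d(z,fz)\le\ell(f)$ and $z\in\mathrm{Ax}(f)$. Such a $z$ exists. The geodesic $[z_k,f_kz_k]$ is $D_0$-close to $l_{x_k}$, so every point of $[z,fz]$ is represented in $l_{x_k}$; since $f_k$ preserves $l_{x_k}$, the same holds for every point of $\bigcup_jf^j[z,fz]=\mathrm{Ax}(f)$. Finally $\tau(x_k)=\tau(f_k)/|m_k|$. $\square$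

**Definition 5.3.** A sequence $x=(x_k)$ is **thin** if a.s. $x_k$ is loxodromic, $\tau(x_k)=o(\rho_k)$ and $d(o_k,l_{x_k})=O(\rho_k)$.

Let $x$ be thin and $m_k=\lceil\rho_k/\tau(x_k)\rceil\to\infty$. By (N2), applied at a point of $l_{x_k}$ at distance $O(\rho_k)$ from $o_k$, the sequence $x^m=(x_k^{m_k})$ is admissible; by Lemma 5.1, $\ell(x^m)=1$. By Lemma 5.2 the limit $L(x)$ of the $l_{x_k}$ is a line, $L(x)=\mathrm{Ax}(x^m)$; orient it by the translation direction of $x^m$. We note three properties. In Lemma 5.2 with $|m_k|\to\infty$, $x$ is thin and $L(x)=\mathrm{Ax}(f)$ as an unoriented line. If $f$ is admissible and $x$ thin, then $fxf^{-1}$ is thin, because $f_kl_{x_k}$ is a quasi-axis of $f_kx_kf_k^{-1}$, and $L(fxf^{-1})=fL(x)$ as oriented lines. As an unoriented line, $L(x)$ depends only on the groups $E(x_k)$, by (N1).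

**Example 5.4.** Let $X$ be the Cayley tree of $F_2$, $\rho_k=k$ and $o_k=1$. The constant sequence $a$ is thin. It fixes the base point of $T$ and acts trivially on $L(a)$, the limit of the line $\{a^i\}$. The sequence $(a^k)$ translates $L(a)$ by $1$.

**Lemma 5.5.** If $x$ is thin and $f_k=x_k^{r_k}$ is admissible, then $f$ preserves $L(x)$ and acts on it as the translation of signed length $\lim_\omega r_k\tau(x_k)/\rho_k$; in particular it preserves orientation.

*Proof.* $f$ commutes with $x^m$, so it preserves $L(x)=\mathrm{Ax}(x^m)$ and acts on it as a translation (a reflection of a line does not commute with a nontrivial translation). The absolute value of its length is $\ell(f)=\lim|r_k|\tau(x_k)/\rho_k$. For the sign, let $r_k>0$ a.s., and suppose that $x^r$ translates nontrivially and opposite to $x^m$. Signed lengths add, so $\ell(x^{r+m})<\ell(x^r)+\ell(x^m)$. But Lemma 5.1 gives $\ell(x^{r+m})=\lim(r_k+m_k)\tau(x_k)/\rho_k=\ell(x^r)+\ell(x^m)$, a contradiction. If $r_k<0$ a.s., take inverses; $r_k=0$ is trivial. $\square$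

**Lemma 5.6 (overlap).** If $x,x'$ are thin and $L(x)\cap L(x')$ is nondegenerate, then $E(x_k)=E(x'_k)$ a.s.

*Proof.* The plan: along a long common geodesic, both $x_k$ and $x_k'$ act like short shifts. Shifts commute, so certain commutators move two far points by a bounded amount. Acylindricity makes two commutators equal, and this is an algebraic relation.

Let $u\ne v$ lie in the intersection, represented by $u_k,v_k\in l_{x_k}$ and also by $u_k',v_k'\in l_{x'_k}$. Let $D=D_k=d(u_k,v_k)$, which is of order $\rho_k$; so $D\to\infty$ and $d(u_k,u'_k),d(v_k,v_k')=o(D)$. Let $\gamma$ be a geodesic from $u_k$ to $v_k$, and $C_1=D_0+2\delta$.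

**Shift claim.** There is $C_2=C_2(\delta,\tau_0)$ such that for $y=x$ and for $y=x'$ there are signs $\epsilon_k$ with: for each fixed $i\in\mathbb Z$, a.s. for all $t\in[\frac25D,\frac35D]$,
$$d\big(y_k^i\gamma(t),\,\gamma(t+\epsilon_ki\tau(y_k))\big)\le C_2 .$$

For $i=0$ there is nothing to prove; fix $i\ne0$. Let $l=l_{y_k}$, and let $(p,r)=(u_k,v_k)$ if $y=x$ and $(u_k',v_k')$ if $y=x'$; so $d(p,u_k),d(r,v_k)=o(D)$. Order $l$ so that $p<r$. Let $\epsilon_k=1$ if $y_k$ moves the points of $l$ forward, and $-1$ otherwise. All $o(D)$ below are uniform in $t$.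

**Step (α): the middle of $\gamma$ is close to $l$.** *For $t\in[\frac15D,\frac45D]$, $\gamma(t)$ is $C_1$-close to a point of $l[p,r]$.* It is $2\delta$-close to $[p,r]\cup[p,u_k]\cup[r,v_k]$, and at distance at least $\frac15D-o(D)$ from the last two; so it is $2\delta$-close to $[p,r]$, which is $D_0$-close to $l[p,r]$.

**Step (β): the image point is close to $\gamma$ at the right distance.** Let $t\in[\frac25D,\frac35D]$, $z\in l[p,r]$ with $d(z,\gamma(t))\le C_1$, and $w=y_k^iz\in l$. By (N2), $|i|\tau(y_k)\le d(z,w)\le|i|\tau(y_k)+H=o(D)$. *Then $w\in l[p,r]$.* If $w>r$, then $r\in l[z,w]$ is $D_0$-close to $[z,w]$, so $d(z,r)\le d(z,w)+D_0=o(D)$; but $d(z,r)\ge\frac25D-o(D)$. Similarly $w<p$ is impossible. So $w$ is $D_0$-close to a point of $[p,r]$. This point is within $o(D)$ of $\gamma(t)$, so it is at distance at least $\frac25D-o(D)$ from $[p,u_k]$ and $[r,v_k]$, and hence $2\delta$-close to $\gamma$. So $d(w,\gamma(t'))\le C_1$ for some $t'$, and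
$$\big||t'-t|-|i|\tau(y_k)\big|\le2C_1+H ;\tag{E2}$$
in particular $t'=t+o(D)$.

**Step (γ): a reference point on the left.** Let $p^*\in l[p,r]$ with $d(p^*,\gamma(\frac15D))\le C_1$, by (α). *Then $p^*<z$ and $p^*<w$.* If $z\le p^*$, then $z\in l[p,p^*]$ is $D_0$-close to $[p,p^*]$, so $d(p,z)\le d(p,p^*)+D_0\le\frac15D+o(D)$, whereas $d(p,z)\ge\frac25D-o(D)$. The same argument works for $w$, as $t'\ge\frac25D-o(D)$.

**Step (δ): the direction of the shift.** If $\epsilon_ki>0$, then $w$ is ahead of $z$, and $z\in l[p^*,w]$ is $D_0$-close to $[p^*,w]$; so $d(p^*,w)\ge d(p^*,z)+d(z,w)-2D_0$. The distances $d(p^*,z)$ and $d(p^*,w)$ differ from $t-\frac15D$ and $t'-\frac15D$ by at most $2C_1$. So $t'\ge t+|i|\tau(y_k)-4C_1-2D_0$. If $\epsilon_ki<0$, then $w\in l[p^*,z]$, and in the same way $t\ge t'+|i|\tau(y_k)-4C_1-2D_0$. Together with (E2), in both cases $|t'-(t+\epsilon_ki\tau(y_k))|\le4C_1+2D_0+H$. Since $d(y_k^i\gamma(t),w)=d(\gamma(t),z)\le C_1$ and $d(w,\gamma(t'))\le C_1$, the claim holds with $C_2=6C_1+2D_0+H$.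

**Conclusion by acylindricity.** For fixed $j\ge1$ let $c_j=x_kx_k'^{\,j}x_k^{-1}x_k'^{-j}$. Apply the claim four times, starting at $\gamma(\frac9{20}D)$ or $\gamma(\frac{11}{20}D)$: the shifts are $o(D)$, so the parameters stay in $[\frac25D,\frac35D]$, and the shifts cancel. So a.s. $c_j$ moves each of these two points by at most $4C_2$. Let $R,N$ be the acylindricity constants for $\varepsilon=4C_2$. A.s. $D/10\ge R$ and the bound holds for $j=1,\dots,N+1$. So $c_i=c_j$ for some $i<j$, that is, $x_k'^{\,j-i}$ commutes with $x_k$. By (c), $E(x_k)=E(x_k')$. $\square$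

**Corollary 5.7.** If $x$ is thin, $f$ is admissible and $fL(x)\cap L(x)$ is nondegenerate, then $f_k\in E(x_k)$ a.s.

*Proof.* Lemma 5.6 for $fxf^{-1}$ and $x$ gives $f_kE(x_k)f_k^{-1}=E(x_k)$ a.s.; use (a). $\square$

## 6. Tiled axes and the construction of special elements

Fix $o\in X$ and integers $n_k\to\infty$, and let $T_0$ be the limit tree with $\rho_k=n_k$, $o_k=o$. Fixed elements of $G$ (constant sequences) are admissible and fix the base point, also denoted $o\in T_0$. A fixed loxodromic $e$ is thin, $o\in L(e)$, and $e^{pn}=(e^{pn_k})$ translates $L(e)$ by $p\tau(e)$ in the positive direction for $p>0$ (Lemma 5.5). If $E(e)\ne E(e')$, then $L(e)\cap L(e')=\{o\}$ by Lemma 5.6. We write $n$ for $n_k$ and $c$ for $(c_{n_k})$ when convenient.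

In $F_2$, the axis of $c=a^nb^{2n}$ in the Cayley tree reads $\dots a^nb^{2n}a^nb^{2n}\dots$. In $T_0$ it becomes a line cut into segments of lengths $1,2,1,2,\dots$, lying in translates of $L(a)$ and $L(b)$ alternately. This is the picture in general.

**Lemma 6.1 (tiles).** Let $e_1,\dots,e_q\in G$ ($q\ge1$) be loxodromic, $p_i\ge1$ integers, $s\in G$, with $E(e_i)\ne E(e_{i+1})$ for $i<q$ and $E(e_q)\ne sE(e_1)s^{-1}$. Put $c_n=e_1^{p_1n}\cdots e_q^{p_qn}s$ and $w_i=e_1^{p_1n}\cdots e_i^{p_in}$. In $T_0$:

1. $c$ is hyperbolic, $\ell(c)=\sum p_i\tau(e_i)$, and $\mathrm{Ax}(c)$ is the concatenation of the *tiles* $c^j\sigma_i$ ($j\in\mathbb Z$, $1\le i\le q$), where $\sigma_i=[w_{i-1}o,w_io]$ has length $p_i\tau(e_i)$, in the order $\dots,\sigma_1,\dots,\sigma_q,c\sigma_1,\dots$. The tile $c^j\sigma_i$ lies in $L(\xi)$ for its *attached* thin sequence $\xi=c^jw_{i-1}e_iw_{i-1}^{-1}c^{-j}$, and the orientations of $L(\xi)$ and $\mathrm{Ax}(c)$ agree on it.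
2. The sequences attached to two distinct tiles a.s. have distinct groups $E(\cdot)$.
3. If $f_k\in E(c_{n_k})$, there are $j_k\in\mathbb Z$ such that $f'=(c_{n_k}^{j_k}f_k)$ is admissible. For any such choice, $f'$ preserves $\mathrm{Ax}(c)$ and maps each tile onto a tile.

Moreover, for $n$ large $c_n$ is loxodromic, and $\tau(c_n)/n\to\sum p_i\tau(e_i)$.

*Proof.* **Part 1: no backtracking at corners.** The element $e_i^{p_in}$ preserves $L(e_i)$ and moves $o$ forward by $p_i\tau(e_i)$. So $w_{i-1}L(e_i)=w_iL(e_i)$ contains $\sigma_i=w_{i-1}[o,e_i^{p_in}o]$, positively oriented, and $w_iL(e_{i+1})$ contains $\sigma_{i+1}$. These lines meet only in $w_io$, as $E(e_i)\ne E(e_{i+1})$. Since $so=o$, we have $co=w_qo$; the lines $w_qL(e_q)\supset\sigma_q$ and $cL(e_1)=w_qL(se_1s^{-1})\supset c\sigma_1$ meet only in $co$, as $E(e_q)\ne sE(e_1)s^{-1}$. So the $c$-invariant path through the tiles does not backtrack, and (T2) gives everything.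

**Part 2: different tiles lie on different lines.** By Part 1 the lines of adjacent tiles meet in one point. If distinct tiles $\theta,\theta'$ had attached sequences with equal $E(\cdot)$ a.s., their lines would be the same line $M$. By convexity $M$ contains the tile $\theta''$ adjacent to $\theta$ on the side of $\theta'$. So the line $M$ of $\theta$ meets the line of $\theta''$ in a nondegenerate set, a contradiction.

**Part 3: elements of $E(c_n)$ permute tiles.** A.s. $c_k:=c_{n_k}$ is loxodromic (Lemma 5.1). The line $f_kl_{c_k}$ is a quasi-axis of $f_kc_kf_k^{-1}$, and $E(f_kc_kf_k^{-1})=E(c_k)$, so it is $H$-close to $l_{c_k}$. By Lemma 5.2, $d(o,l_{c_k})=O(n_k)$; so $d(f_ko,l_{c_k})=O(n_k)$ as well. A fundamental arc of $l_{c_k}$ has length at most $\tau(c_k)+3\delta+1=O(n_k)$, so some $c_k^{j_k}$ brings $f_ko$ within $O(n_k)$ of $o$. Thus $f'$ is admissible. As $f'_k\in E(c_k)$, it moves $l_{c_k}$ to a line $H$-close to it, so $f'$ preserves the limit of $l_{c_k}$, which is $\mathrm{Ax}(c)$ by Lemma 5.2.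

Let $\theta$ be a tile with sequence $\xi$. If $f'\theta$ overlaps nondegenerately a tile with sequence $\xi'$, then $f'L(\xi)=L(f'\xi f'^{-1})$ overlaps $L(\xi')$, and Lemma 5.6 gives $E(\xi'_k)=E(f_k'\xi_kf_k'^{-1})$ a.s. By Part 2 there is only one such tile $\theta'$, so $f'\theta\subset\theta'$. Likewise $f'^{-1}\theta'$ is contained in one tile; it contains $\theta$, so it lies in $\theta$. Hence $f'\theta=\theta'$.

**Last statement.** If it failed, it would fail uniformly along some sequence $n_k\to\infty$: $c_{n_k}$ not loxodromic, or $\tau(c_{n_k})/n_k$ staying away from $\sum p_i\tau(e_i)$. This contradicts Part 1 and Lemma 5.1 for that sequence. $\square$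

**Lemma 6.2.** If $K(G)=1$, there is a special element.

*Proof.* The idea: build $c_n$ from so many conjugates of one loxodromic that an element of $E(c_n)$, adjusted by a power of $c_n$, must commute with all of them.

**Step 1: conjugates with trivial common intersection.** Let $h_0$ be loxodromic. As $\langle h_0\rangle$ has finite index in $E(h_0)$, it contains a finite-index subgroup that is normal in $E(h_0)$, generated by some $h=h_0^M$, $M\ge1$; and $E(h)=E(h_0)$. For $t\notin E(h)$, the group $E(h)\cap tE(h)t^{-1}$ has no element $y$ of infinite order, since otherwise $E(h)=E(y)=E(tht^{-1})=tE(h)t^{-1}$ by (b), and $t\in E(h)$ by (a). A subgroup of a virtually cyclic group without elements of infinite order is finite; so $E(h)\cap tE(h)t^{-1}$ is finite. Such $t$ exist because $G$ is not virtually cyclic. So $\bigcap_{t\in G}tE(h)t^{-1}$ is a finite normal subgroup, hence trivial. Starting from one finite intersection and removing its finitely many nontrivial elements one by one, we find $t_1,\dots,t_m\notin E(h)$, $m\ge2$, with $E(h)\cap\bigcap_it_iE(h)t_i^{-1}=1$.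

**Step 2: the candidate.** Apply Lemma 6.1 with $q=2m\ge4$, $e_{2i-1}=h$, $e_{2i}=t_iht_i^{-1}$, $s=1$, and distinct integers $p_1,\dots,p_q\ge1$. The hypotheses hold by (a). We claim that $c_n$ is special for large $n$. Otherwise there are $n_k\to\infty$ and $f_k\in E(c_{n_k})\setminus\langle c_{n_k}\rangle$. Take $f'$ as in Lemma 6.1(3); still $f_k'\in E(c_{n_k})\setminus\langle c_{n_k}\rangle$.

**Step 3: we may assume that $f'$ fixes $\mathrm{Ax}(c)$ pointwise.** The tile lengths $p_i\tau(h)$ are distinct, so $f'$ preserves the index of tiles. If $f'$ reversed $\mathrm{Ax}(c)$, it would turn a tile of index $i$ followed by one of index $i+1$ into a tile of index $i+1$ followed by one of index $i$. But a tile of index $i+1$ is followed by one of index $i+2$, so $i\equiv i+2$ modulo $q$, impossible as $q\ge4$. So $f'$ acts as a translation with $f'\sigma_1=c^j\sigma_1$ for some $j$; replace $f'$ by $c^{-j}f'$.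

**Step 4: $f'_k$ commutes with many elements.** Let $y_i=w_{i-1}e_iw_{i-1}^{-1}$, attached to $\sigma_i$. Since $f'\sigma_i=\sigma_i$, Corollary 5.7 gives $f_k'\in E(y_{i,k})$ a.s. As $y_{i,k}$ is a conjugate of $h$, $\langle y_{i,k}\rangle$ is normal in $E(y_{i,k})$, so $f'_ky_{i,k}f_k'^{-1}=y_{i,k}^{\pm1}$. Also $f'$ preserves $L(y_i)$ and fixes its segment $\sigma_i$, so it is the identity on $L(y_i)$. Hence $f'y_i^mf'^{-1}$ (with exponents $m_k$ as in Definition 5.3) acts on $L(y_i)$ like $y_i^m$, and not like $y_i^{-m}$, which translates in the opposite direction. So the sign is $+$: a.s. $f_k'$ commutes with $w_{i-1}e_iw_{i-1}^{-1}$ for all $i$. For $i=1$ it commutes with $e_1$, hence with $w_1$; if it commutes with $w_{i-1}$, it commutes with $e_i$ and then with $w_i=w_{i-1}e_i^{p_in}$. So $f'_k$ commutes with all $e_i$, and by (c) $f'_k\in E(h)\cap\bigcap_it_iE(h)t_i^{-1}=1$. This contradicts $f_k'\notin\langle c_{n_k}\rangle$. $\square$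

**Lemma 6.3.** Let $a$ be special.
(i) If $s\notin\langle a\rangle$, then $a^ns$ is special for all large $n$, and $\tau(a^ns)\to\infty$.
(ii) If $b$ is special and not commensurable to $a$, then $g_n=a^nb^{2n}$ is special for all large $n$, and $\tau(g_n)/n\to\tau(a)+2\tau(b)$.
In both cases, given a finite set $\Lambda$ of loxodromics, for all large $n$ the element is not commensurable to any member of $\Lambda$.

*Proof.* Apply Lemma 6.1 with $q=1$, $e_1=a$, $p_1=1$ in case (i), where $E(a)\ne sE(a)s^{-1}$ by (a); and with $q=2$, $(e_1,e_2)=(a,b)$, $(p_1,p_2)=(1,2)$, $s=1$ in case (ii). This gives the statements on $\tau$. Suppose $f_k\in E(c_{n_k})\setminus\langle c_{n_k}\rangle$ with $n_k\to\infty$, and take $f'$ as in Lemma 6.1(3). In case (ii), $f'\sigma_1$ is not a translate $c^j\sigma_2$: otherwise $f'L(a)$ overlaps $L(c^jw_1bw_1^{-1}c^{-j})$, and by Lemma 5.6 $a$ and $b$ are commensurable. So in both cases $f'\sigma_1=c^j\sigma_1$; replacing $f'$ by $c^{-j}f'$, $f'\sigma_1=\sigma_1\subset L(a)$, and $f'_k\in E(a)=\langle a\rangle$ a.s. by Corollary 5.7.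 As $f'_k\notin\langle c_{n_k}\rangle$, it is not $1$, so it has infinite order; it lies in $E(c_{n_k})$ and in $E(a)$, so $E(c_{n_k})=E(a)=\langle a\rangle\ni c_{n_k}$ by (b). In (i) this gives $s\in\langle a\rangle$. In (ii) it gives $b^{2n_k}\in\langle a\rangle$, so $E(b)=E(a)$. Both are contradictions.

For the last statement, the element $c$ is special with $\tau(c)\to\infty$; a member $y\in\Lambda$ commensurable to $c$ would satisfy $\tau(y)\ge\tau(c)$ by (d). $\square$

## 7. The equation $x^ny^{2n}=a^nb^{2n}$

First we describe the axis of a product of two isometries of a tree whose axes barely meet.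

**Lemma 7.1.** Let $P,Q$ be isometries of a complete real tree without common fixed point. Assume: if $P$ is hyperbolic, $\mathrm{Ax}(P)\cap Q\,\mathrm{Ax}(P)$ has at most one point; if $Q$ is hyperbolic, $\mathrm{Ax}(Q)\cap P\,\mathrm{Ax}(Q)$ has at most one point; if both are hyperbolic, $\mathrm{Ax}(P)\cap\mathrm{Ax}(Q)$ has at most one point. Let $\mathrm{Ch}(\cdot)$ denote the axis, or the fixed set if elliptic. Then there are $p\in\mathrm{Ch}(P)$, $q\in\mathrm{Ch}(Q)$ such that $PQ$ is hyperbolic with $\ell(PQ)=\ell(P)+\ell(Q)+2d(p,q)$, and $\mathrm{Ax}(PQ)$ has, in the direction of translation, the fundamental domain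
$$[Q^{-1}q,q]\cup[q,p]\cup[p,Pp]\cup[Pp,Pq].$$

*Proof.* **Step 1: choice of $p,q$.** If $\mathrm{Ch}(P)\cap\mathrm{Ch}(Q)=\emptyset$, let $[p,q]$ be the bridge between these closed subtrees. Otherwise $P,Q$ are not both elliptic, and the intersection is one point $z$: if both are hyperbolic this is assumed; if $P$ is hyperbolic and $Q$ elliptic, $\mathrm{Fix}(Q)\cap\mathrm{Ax}(P)\subset\mathrm{Ax}(P)\cap Q\,\mathrm{Ax}(P)$; similarly in the other mixed case. Put $p=q=z$. Since $PQ(Q^{-1}q)=Pq$, the translates of the displayed path form a $PQ$-invariant path, moved forward by $\ell(P)+\ell(Q)+2d(p,q)>0$. By (T2) it remains to see that it does not backtrack at corners of consecutive nondegenerate segments. After the displayed path comes $PQ[Q^{-1}q,q]=P[q,Qq]$.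

**Step 2: corners when $p\ne q$.** Corners between a bridge segment and an axis segment are, up to applying $P$ or $PQ$, corners between $[p,q]$ and $\mathrm{Ax}(P)$ at $p$, or between $[p,q]$ and $\mathrm{Ax}(Q)$ at $q$; these meet in one point. If $P$ is elliptic, the corner at $p=Pp$ is between $[q,p]$ and $P[p,q]$. If they shared $r\ne p$, then $r=Pr'$ with $r'\in[p,q]$ at the same distance from $p$, so $r'=r$ and $Pr=r$, contradicting $[p,q]\cap\mathrm{Fix}(P)=\{p\}$. If $Q$ is elliptic, the corner at $Pq$ is the $P$-image of that between $[p,q]$ and $Q[q,p]$; the same argument applies.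

**Step 3: corners when $p=q=z$.** If both are hyperbolic, the corners are those between $[Q^{-1}z,z]$ and $[z,Pz]$, and the $P$-image of that between $[P^{-1}z,z]$ and $[z,Qz]$; the axes meet only in $z$. If $Q$ is elliptic, the corner at $Pz$ is the $P$-image of that between $[P^{-1}z,z]\subset\mathrm{Ax}(P)$ and $Q[z,Pz]\subset Q\,\mathrm{Ax}(P)$. If $P$ is elliptic, the corner at $z$ is between $[Q^{-1}z,z]\subset\mathrm{Ax}(Q)$ and $P[z,Qz]\subset P\,\mathrm{Ax}(Q)$. In these two cases the lines meet only in $z$ by assumption. $\square$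

**Proposition 7.2.** Let $a,b$ be special and not commensurable. For all large $n$, $g=a^nb^{2n}$ is special, and every $(x,y)\in G^2$ with $x^ny^{2n}=g$ equals $(g^zag^{-z},g^zbg^{-z})$ for some $z\in\mathbb Z$.

*Proof.* Specialness is Lemma 6.3(ii). Suppose there are $n_k\to\infty$ and solutions $(x_k,y_k)$ for $n=n_k$ not of this form; we may assume that all $g_k=a^{n_k}b^{2n_k}$ are special and $n_k\ge2$. Let
$$\alpha=\tau(a),\quad\beta=\tau(b),\quad P_k=x_k^{n_k},\quad Q_k=y_k^{2n_k},\qquad P_kQ_k=g_k .$$

**Step 1: degenerate solutions are impossible, so Lemma 7.1 will apply.** *We have $P_k,Q_k\notin E(g_k)$. If $x_k$ is loxodromic, then $Q_k\notin E(x_k)$; if $y_k$ is loxodromic, then $P_k\notin E(y_k)$.* If one of $P_k,Q_k$ is in $E(g_k)=\langle g_k\rangle$, so is the other: $x_k^{n_k}=g_k^i$, $y_k^{2n_k}=g_k^j$ with $i+j=1$. If $i\ne0$, then $x_k$ commutes with $g_k^i$, so $x_k\in E(g_k)=\langle g_k\rangle$ by (c), and $n_k\mid i$; this also holds if $i=0$. Likewise $2n_k\mid j$. So $n_k\mid1$, a contradiction. If $x_k$ is loxodromic and $Q_k\in E(x_k)$,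 then $g_k\in E(x_k)$, so $E(g_k)=E(x_k)\ni P_k$ by (b), a contradiction. The case of $y_k$ is the same.

Consequently, *in any limit tree where $P,Q$ are admissible, the three "at most one point" hypotheses of Lemma 7.1 hold.* If $P$ is hyperbolic, then by Lemma 5.2 $x$ is thin with $L(x)=\mathrm{Ax}(P)$, as $n_k\to\infty$; if $\mathrm{Ax}(P)\cap Q\,\mathrm{Ax}(P)$ were nondegenerate, Corollary 5.7 would give $Q_k\in E(x_k)$. Similarly for $Q$. If both are hyperbolic with nondegenerate $\mathrm{Ax}(P)\cap\mathrm{Ax}(Q)$, then $E(x_k)=E(y_k)\ni Q_k$ by Lemma 5.6.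

**Step 2: the solution lives at scale $n_k$ near $o$.** A priori $x_k,y_k$ could be enormous. Let $\mu_k=\inf_p\max(d(p,P_kp),d(p,Q_kp))$ and $\rho_k=\max(n_k,\mu_k)$, and choose $o_k$ realizing the infimum up to $1$. Suppose $\rho_k/n_k\to_\omega\infty$; then $\rho_k=\mu_k$ a.s. In the limit tree for $(\rho_k,o_k)$, $P,Q$ are admissible. They have no common fixed point, since such a point would have representatives $z_k$ with $\max(d(z_k,P_kz_k),d(z_k,Q_kz_k))=o(\mu_k)$. By Step 1 and Lemma 7.1, $\ell(PQ)>0$. But $\tau(g_k)\le d(o,g_ko)=O(n_k)=o(\rho_k)$, so $\ell(PQ)=0$ by Lemma 5.1, a contradiction.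

So $\rho_k=O(n_k)$, and $P,Q,g$ are admissible in the limit tree for $(n_k,o_k)$. There $\ell(g)=\alpha+2\beta>0$ by Lemmas 5.1 and 6.3, so $d(o_k,l_{g_k})=O(n_k)$ by Lemma 5.2. Also $d(o,l_{g_k})=O(n_k)$, by Lemma 5.2 in $T_0$. Since a fundamental arc of $l_{g_k}$ has length $O(n_k)$, there is $j_k$ with $d(g_k^{j_k}o,o_k)=O(n_k)$. Replace $x_k,y_k$ by $g_k^{-j_k}x_kg_k^{j_k}$, $g_k^{-j_k}y_kg_k^{j_k}$ and $o_k$ by $g_k^{-j_k}o_k$; this is again a solution, and nothing changes in the hypotheses or in the desired conclusion. Now $d(o,o_k)=O(n_k)$, so $P,Q$ are admissible in $T_0$, where we work from now on.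

With $A=(a^{n_k})$, $B=(b^{2n_k})$ we have $PQ=AB=g$ on $T_0$. By Lemma 6.1, $\mathrm{Ax}(g)$ is tiled by the translates, under powers of $g$, of $\sigma_1=[o,Ao]$ ("type $a$", length $\alpha$) and $\sigma_2=[Ao,ABo]$ ("type $b$", length $2\beta$). As $g$ is hyperbolic, $P,Q$ have no common fixed point, and Lemma 7.1 applies; let $p,q$ be as there.

**Step 3: $p=q$.** The point is that a bridge would be traversed by $P$ in the wrong direction. Suppose $p\ne q$. Then $[q,p]$ and $[Pp,Pq]$ lie in $\mathrm{Ax}(g)$, traversed positively from $q$ to $p$ and from $Pp$ to $Pq$. So $P$ reverses the orientation of $\mathrm{Ax}(g)$ on $[q,p]$. Choose a nondegenerate $\sigma\subset[q,p]$ contained in a tile $\theta$, with $P\sigma$ contained in a tile $\theta'$; let $\xi,\xi'$ be the attached sequences. Then $PL(\xi)$ and $L(\xi')$ overlap in $P\sigma$, so $E(P_k\xi_kP_k^{-1})=E(\xi'_k)$ a.s. by Lemma 5.6. Since $a,b$ are not commensurable, $\theta,\theta'$ have the same type: $\theta'=v\theta$ and $\xi'=v\xi v^{-1}$ with $v$ a power of $g$. Hence $v_k^{-1}P_k$ normalizes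 $E(\xi_k)$, and $v_k^{-1}P_k\in E(\xi_k)=\langle\xi_k\rangle$ a.s. by (a), because $\xi_k$ is conjugate to the special element $a$ or $b$. By Lemma 5.5, $v^{-1}P$ preserves the orientation of $L(\xi)$; and $v$ maps $L(\xi)$ to $L(\xi')$ preserving orientation. So $P$ maps $L(\xi)$ to $L(\xi')$ preserving orientation. The orientations of these lines agree with that of $\mathrm{Ax}(g)$ on $\theta\supset\sigma$ and on $\theta'\supset P\sigma$. So $P$ preserves the orientation of $\mathrm{Ax}(g)$ on $\sigma$, a contradiction.

**Step 4: the arcs of $P$ and $Q$ are tiles.** So $p=q=:z$, $\mathrm{Ax}(g)$ has the fundamental domain $[Q^{-1}z,z]\cup[z,Pz]$, and $\ell(P)+\ell(Q)=\alpha+2\beta$. If $P$ is hyperbolic, $[z,Pz]\subset L(x)$. If it overlaps nondegenerately a tile with sequence $\xi$, then $E(x_k)=E(\xi_k)$ a.s.; by Lemma 6.1(2) there is only one such tile, so $[z,Pz]$ is contained in a tile. Likewise for $[Q^{-1}z,z]\subset L(y)$ if $Q$ is hyperbolic. If one of $P,Q$ were elliptic, its arc would be a point, and a full period, of length $\alpha+2\beta$, would lie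 in one tile, of length $\alpha$ or $2\beta$; this is impossible. So both are hyperbolic. The $g$-translates of the two arcs decompose $\mathrm{Ax}(g)$ and each is in a tile, so tile endpoints are arc endpoints. Both sets of endpoints consist of exactly two $\langle g\rangle$-orbits, so they coincide: the arcs are tiles, one of each type.

**Step 5: $[z,Pz]$ of type $a$ gives the known solution.** Conjugating by a fixed power of $g$, we may assume $z=o$ and $Pz=Ao$. Then $L(x)\cap L(a)\supset[o,Ao]$, so $E(x_k)=E(a)=\langle a\rangle$ a.s. and $x_k=a^{r_k}$. By Lemma 5.5, $P$ translates $L(a)$ by $\lim_\omega r_kn_k\alpha/n_k=\lim_\omega r_k\alpha$, which must be $\alpha$; so $r_k=1$ a.s., $x_k=a$ and $y_k^{2n_k}=b^{2n_k}$. By (c), $y_k\in E(b)=\langle b\rangle$, so $y_k=b$. Thus a.s. the original pair was conjugate to $(a,b)$ by a power of $g_k$, a contradiction.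

**Step 6: $[z,Pz]$ of type $b$ is excluded by the exponent $2n$.** Now $[Q^{-1}z,z]\subset L(y)$ is a tile of type $a$, so $\ell(Q)=\alpha$, and a.s. $E(y_k)$ is a conjugate of $E(a)=\langle a\rangle$; so $y_k$ is conjugate to some $a^{s_k}$. Then $\ell(Q)=\lim_\omega2n_k|s_k|\alpha/n_k=2\alpha\lim_\omega|s_k|$, which is not $\alpha$ for integers $s_k$. This is a contradiction. $\square$

With exponents $n,n$ the last step would only give $|s_k|=1$; this is the exchanged solution of Section 2.

## 8. Nesting the equations: proof of Theorem B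

For three generators $a_0,a_1,a_2$ we shall form $g_1$ from $a_0,a_1$, then $g_2$ from the pair $a_0,a_2$, and combine $g_1$ with $g_2$ into one element. The equation for $g_1$ determines $(x_0,x_1)$ up to conjugation by a power $g_1^u$, and that for $g_2$ determines $(x_0,x_2)$ up to a power $g_2^v$. These conjugations must be matched. The common variable $x_0$ yields a relation $g_1^u=g_2^va_0^l$, and the next lemma says that it is trivial.

**Lemma 8.1.** Let $a,b,d$ be special and pairwise non-commensurable. For all large $n$, with $c=a^nb^{2n}$: if $d^i=c^ja^l$ with $i,j,l\in\mathbb Z$, then $i=j=0$.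

*Proof.* Suppose there are $n_k\to\infty$ and $(i_k,j_k,l_k)$ with $d^{i_k}=c_k^{j_k}a^{l_k}$, $(i_k,j_k)\ne(0,0)$, where, by Lemma 6.3, all $c_k=a^{n_k}b^{2n_k}$ are special and not commensurable to $a$ or $d$.

**Step 1: all exponents are nonzero.** If one of $i_k,j_k,l_k$ vanished, nontrivial powers of two of the pairwise non-commensurable elements $d,c_k,a$ would coincide, or a nontrivial power of one of them would be trivial; both are impossible.

**Step 2: the right scale.** Let $\rho_k=\max(|i_k|,|l_k|,n_k|j_k|)$ and $T=\lim_\omega(X,d/\rho_k,o)$. Put $U=(d^{i_k})$, $V=(a^{-l_k})$, $C=(c_k^{j_k})=UV$; all are admissible. The constant sequences $a$ and $d$ are thin; $L(a),L(d)$ pass through $o$ and meet only in $o$, by Lemma 5.6. By Lemma 5.5, $U$ translates $L(d)$ by a distance $u=\lim|i_k|\tau(d)/\rho_k\ge0$, and $V$ translates $L(a)$ by a distance $v=\lim|l_k|\tau(a)/\rho_k\ge0$. If $u=v=0$, then $C$ fixes $o$; but then $\rho_k=n_k|j_k|$ a.s., and $\ell(C)=\lim\tau(c_k)/n_k=\tau(a)+2\tau(b)>0$ by Lemmas 5.1 and 6.3, a contradiction. So $u+v>0$.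

**Step 3: the axis of $C$.** *$C$ is hyperbolic, and $\mathrm{Ax}(C)$ has the fundamental domain*
$$[V^{-1}o,o]\cup[o,Uo]\subset L(a)\cup L(d).\tag{E3}$$
Note $CV^{-1}o=Uo$. We check that the $C$-invariant path through the translates of (E3) does not backtrack.

* $u,v>0$: at $o$ the segments lie in $L(a)$ and $L(d)$. At $Uo$, after applying $U^{-1}$, they are $[U^{-1}o,o]\subset L(d)$ and $[o,Vo]\subset L(a)$.
* $v=0$: here $Vo=o$, and after applying $U^{-1}$ the segments at the corner are $[U^{-1}o,o]\subset L(d)$ and $V[o,Uo]\subset VL(d)$. If $L(d)\cap VL(d)$ were nondegenerate, $a^{-l_k}\in E(d)$ a.s. by Corollary 5.7, so $E(a)=E(d)$ by (b), a contradiction. So the corner is fine.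
* $u=0$: here $Uo=o$, and the segments at the corner are $[V^{-1}o,o]\subset L(a)$ and $U[o,Vo]\subset UL(a)$. A nondegenerate intersection would give $d^{i_k}\in E(a)$, so $E(d)=E(a)$, a contradiction.

**Step 4: the case $|j_k|\to_\omega\infty$.** By Lemma 5.2, $c$ is thin with $L(c)=\mathrm{Ax}(C)$, which overlaps $L(a)$ or $L(d)$ nondegenerately by (E3). So $E(c_k)\in\{E(a),E(d)\}$ a.s. by Lemma 5.6, a contradiction.

**Step 5: the case $j_k=j\ne0$ constant a.s.** As $\ell(C)=\lim|j|\tau(c_k)/\rho_k>0$, $\tau(c_k)=O(n_k)$ and $\rho_k\ge n_k$, the ratio $n_k/\rho_k$ has a positive finite limit, and $T$ is $T_0$ rescaled. Then $\mathrm{Ax}(C)=\mathrm{Ax}(c)$ is tiled as in Lemma 6.1. The fundamental domain (E3) has length $|j|\ell(c)\ge\ell(c)$, a full period of the tiling at least. So it overlaps nondegenerately a tile in a line $L(\nu b\nu^{-1})$ with $\nu$ admissible. Hence $L(\nu b\nu^{-1})$ overlaps $L(a)$ or $L(d)$ nondegenerately, and by Lemma 5.6 $b$ is commensurable to $a$ or $d$, a contradiction. $\square$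

**Proposition 8.2.** Let $k\ge1$, let $a_0,\dots,a_k$ be special and pairwise non-commensurable, and let $\Lambda$ be a finite set of loxodromics. There is a word $W$ such that $g=W(a_0,\dots,a_k)$ is special, not commensurable to any element of $\Lambda$, and each solution of $W(x_0,\dots,x_k)=g$ in $G^{k+1}$ is $(g^za_ig^{-z})_{0\le i\le k}$ for some $z\in\mathbb Z$.

*Proof.* **Step 1: $k=1$.** Take $W=x_0^nx_1^{2n}$ with $n$ large (Proposition 7.2 and Lemma 6.3(ii)).

**Step 2: the word for $k\ge2$.** By induction take $W_1$ for $a_0,\dots,a_{k-1}$ and the finite set $\Lambda_1=\{a_0,\dots,a_k\}$; let $g_1=W_1(a_0,\dots,a_{k-1})$, which is special and not commensurable to any $a_i$. Choose $n$ large so that $g_2=a_0^na_k^{2n}$ is special and not commensurable to $g_1$, Proposition 7.2 holds for $(a_0,a_k)$ and $n$, and Lemma 8.1 holds for $(a,b,d)=(a_0,a_k,g_1)$ and $n$. Then choose $m$ large so that $g=g_1^mg_2^{2m}$ is special and not commensurable to elements of $\Lambda$, and Proposition 7.2 holds for $(g_1,g_2)$ and $m$. Let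
$$W=W_1(x_0,\dots,x_{k-1})^m\,(x_0^nx_k^{2n})^{2m}.$$

**Step 3: the solutions.** Let $W(x_0,\dots,x_k)=g$. Proposition 7.2 for $(g_1,g_2)$ gives $z$ such that $x_i'=g^{-z}x_ig^z$ satisfy $W_1(x_0',\dots,x_{k-1}')=g_1$ and $x_0'^nx_k'^{2n}=g_2$. So there are $u,v\in\mathbb Z$ with $x_i'=g_1^ua_ig_1^{-u}$ for $i<k$, and $x_i'=g_2^va_ig_2^{-v}$ for $i\in\{0,k\}$. Comparing the two expressions for $x_0'$, the element $g_2^{-v}g_1^u$ commutes with $a_0$, so it lies in $E(a_0)=\langle a_0\rangle$: $g_1^u=g_2^va_0^l$. By Lemma 8.1, $u=v=0$. So $x_i'=a_i$ for all $i$. $\square$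

**Proof of Theorem B.** Let $a=a_0$ be special (Lemma 6.2). Since $G$ is not cyclic, we may enlarge $S$ so that $S\not\subset\langle a\rangle$. Let $s_1,\dots,s_k$ be the elements of $S\setminus\langle a\rangle$. By Lemma 6.3(i) choose successively $N_1,\dots,N_k$ such that $a_i=a^{N_i}s_i$ is special and not commensurable to $a_0,\dots,a_{i-1}$. Then $s_i=a_0^{-N_i}a_i$, so $S\subset\langle a_0,\dots,a_k\rangle$; apply Proposition 8.2. The listed tuples are solutions, since $W(g^za_0g^{-z},\dots,g^za_kg^{-z})=g^zgg^{-z}=g$. Moreover $g$ is special, in particular of infinite order. $\square$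

## 9. The finite normal subgroup $K(G)$ and the proof of Theorem A

**Step 1: existence of $K(G)$.** Let $h$ be loxodromic and $t\notin E(h)$. A finite normal subgroup is centralized by some nontrivial power of $h$ and some nontrivial power of $tht^{-1}$, so by (c) it lies in $E(h)\cap tE(h)t^{-1}$, which is finite by Step 1 of Lemma 6.2 (that part does not use $K(G)=1$). Products of two finite normal subgroups are finite normal subgroups, so there is a largest one, $K=K(G)$. It is characteristic.

**Step 2: the quotient $\bar G=G/K$ is acylindrically hyperbolic with $K(\bar G)=1$.** Let $\pi:G\to\bar G$ be the projection, and $A$ as in (F4), taken symmetric. Lifting words in $\pi(A)$ to words in $A$ gives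
$$d_{\pi(A)}(\pi(g),\pi(h))=\min_{\kappa\in K}d_A(g,h\kappa),$$
which is $\le d_A(g,h)$ and $\ge d_A(g,h)-D$ with $D=\max_{\kappa\in K}|\kappa|_A<\infty$. So $\Gamma(\bar G,\pi(A))$ is quasi-isometric to $\Gamma(G,A)$, hence hyperbolic and unbounded.

The action of $\bar G$ on it is acylindrical. Every point is at distance at most $\frac12$ from a vertex, so it suffices to treat vertices $\bar p=\pi(p)$, $\bar q=\pi(q)$ (and then enlarge $\varepsilon$ and $R$ by $1$). Let $R,N$ be acylindricity constants of $G$ on $\Gamma(G,A)$ for $\varepsilon+D$. If $d(\bar p,\bar q)\ge R$, then $d_A(p,q)\ge R$; any lift of an element moving $\bar p,\bar q$ by at most $\varepsilon$ moves $p,q$ by at most $\varepsilon+D$; so there are at most $N$ such elements.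

Next, $\bar G$ is not virtually cyclic, since otherwise $G$, an extension of $\bar G$ by a finite group, would be: if $\bar G$ is finite, so is $G$; otherwise a finite-index subgroup of $G$ is an extension of $\mathbb Z$ by $K$, and if $f$ is a lift of a generator of $\mathbb Z$, then $\langle f\rangle$ has finite index. As orbits are unbounded, (F2) says that the action is non-elementary. So $\bar G$ is acylindrically hyperbolic. The preimage of a finite normal subgroup of $\bar G$ is a finite normal subgroup of $G$, hence contained in $K$; so $K(\bar G)=1$.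

**Step 3: the element $g$.** Let $G$ be generated by $S_0=\{s_1,\dots,s_d\}$. Apply Theorem B to $\bar G$ and $\pi(S_0)$: we get $\bar a_0,\dots,\bar a_k$ generating $\bar G$, a word $W$, and $\bar g=W(\bar a_0,\dots,\bar a_k)$, which by construction is special in $\bar G$. Choose lifts $a_i\in G$ and put $g=W(a_0,\dots,a_k)$. It maps to $\bar g$, so it has infinite order.

**Step 4: endomorphisms fixing $g$.** Let $\varphi\in\mathrm{End}(G)$ with $\varphi(g)=g$. Then $W(\pi\varphi(a_0),\dots,\pi\varphi(a_k))=\pi\varphi(g)=\bar g$, so for some $z$, $\pi\varphi(a_i)=\bar g^z\bar a_i\bar g^{-z}$ for all $i$. So $\pi\varphi$ is onto, and $\pi\varphi(K)$ is a finite normal subgroup of $\bar G$, hence trivial. The homomorphisms $\pi\varphi$ and $\pi\circ\mathrm{inn}(g^z)$ agree on all $a_i$ and are both trivial on $K$; as $G=\langle a_0,\dots,a_k\rangle K$, they are equal. With $\psi=\mathrm{inn}(g^{-z})\circ\varphi$,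
$$\varphi=\mathrm{inn}(g^z)\circ\psi,\qquad\pi\psi=\pi,\quad\psi(g)=g .\tag{E4}$$
Since $\psi(s_i)\in s_iK$ and $\psi$ is determined by the $\psi(s_i)$, there are at most $|K|^d$ such $\psi$. If $K=1$, then $\psi=\mathrm{id}$, which proves the endomorphism statement.

**Step 5: the structure of the stabilizer.** If $\varphi\in\mathrm{Aut}(G)$ in (E4), then $\psi\in\mathrm{Aut}(G)$. Let $N=\{\psi\in\mathrm{Stab}(g):\pi\psi=\pi\}$, a finite group with $|N|\le|K|^d$. It is normal in $\mathrm{Stab}(g)$, being the kernel of $\mathrm{Stab}(g)\to\mathrm{Aut}(\bar G)$, which is defined because $K$ is characteristic. By (E4), $\mathrm{Stab}(g)=N\langle\mathrm{inn}(g)\rangle$. If $z\ne0$ and $\mathrm{inn}(g^z)\in N$, then $\bar g^z$ is central in $\bar G$, so $\bar G=E(\bar g)$ by (c), which is virtually cyclic, a contradiction. So $\mathrm{inn}(g)$ has infinite order, $N\cap\langle\mathrm{inn}(g)\rangle=1$, and $\mathrm{Stab}(g)=N\rtimes\langle\mathrm{inn}(g)\rangle$ with $N$ finite; hence $\mathrm{Stab}(g)$ is virtually cyclic. $\blacksquare$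

## 10. The free group of infinite rank

In Theorem A finite generation cannot be dropped. The free group $F_\infty$ of countably infinite rank is acylindrically hyperbolic by Example 1.2. Let $g\in F_\infty$. It involves only finitely many basis elements, so it lies in a free factor $F$ of finite rank, $F_\infty=F*F'$ with $F'\cong F_\infty$. Every automorphism of $F'$ extends to $F_\infty$ by the identity on $F$, and so fixes $g$. So $\mathrm{Stab}(g)$ contains a copy of $\mathrm{Aut}(F')$. This group contains all permutations of an infinite basis, hence finite subgroups of unbounded order, whereas the orders of finite subgroups of a virtually cyclic group are bounded. So $\mathrm{Stab}(g)$ is not virtually cyclic, for any $g$. Theorem B still applies to $F_\infty$, but its tuple $a_0,\dots,a_k$ never generates the whole group.
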